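# How many edges of each color force a non-monochromatic triangle: the constant $\frac1{4k-2}$

## 1. The bipartite guess $\frac{n^2}{4k}$, and cliques that share an independent set

Color the edges of a graph on $n$ vertices with $k$ colors. How many edges must each color have before some triangle is forced to carry at least two colors?

The first guess comes from Mantel's theorem, which says that a triangle-free graph has at most $n^2/4$ edges. If there are no triangles at all, there is certainly no non-monochromatic one. So take a balanced complete bipartite graph and split its edges evenly among the colors: each color gets about $\frac{n^2}{4k}$ edges. One guesses that $|E_i|>\frac{n^2}{4k}$ for every $i$ is enough.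

Let us test this. For $k=1$ it is wrong for a trivial reason: with one color every triangle is monochromatic, and $K_n$ has about $n^2/2$ edges, not $n^2/4$. So monochromatic triangles should be exploited. With $k$ disjoint cliques of size $n/k$, one per color, each color has about $\frac{n^2}{2k^2}$ edges. For $k=1$ this is $\frac{n^2}2$, as it should be; for $k=2$ it is $\frac{n^2}8$, which ties with $\frac{n^2}{4k}$; for $k\ge3$ it is smaller than $\frac{n^2}{4k}$. So perhaps the guess survives for $k\ge2$?

It does not. Combine the two constructions. Take disjoint cliques $A_1,\dots,A_k$, each with $a$ vertices, where $A_i$ is entirely in color $i$. Add an independent set $B$ with $b$ vertices, join every vertex of $A_i$ to every vertex of $B$ in color $i$, and put no edges between different $A_i$'s. A triangle has at most one vertex in $B$, so it has two vertices in cliques. These are adjacent, hence lie in the same $A_i$, and so does the third vertex unless it lies in $B$. Thus every edge of the triangle has color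 $i$.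

For $k=2$ and $a=b=2$ we have $n=6$, and each color has $1+4=5$ edges, while $\frac{n^2}{4k}=\frac{36}8=4.5$. The guess is false.

How good can this construction be? Measure sizes as fractions of $n$, so that $ka+b=1$. Up to lower-order terms the density of color $i$ is
$$\frac{|E_i|}{n^2}\approx\frac{a^2}2+ab=\frac{a^2}{2}+a(1-ka)=a-\Bigl(k-\frac12\Bigr)a^2 .$$
This is largest at $a=\frac1{2k-1}$, where it equals $\frac1{2(2k-1)}=\frac1{4k-2}$; then $b=\frac{k-1}{2k-1}$. For $k=1$ this gives $\frac12$, which is right. For $k=2$ it gives $\frac16$, which exceeds $\frac18$.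

At the other extreme, suppose $G$ is a complete graph on $n\ge3$ vertices with at least two colors in use. Then some vertex meets two colors (otherwise adjacent edges, and hence all edges, would have the same color), say in edges $ab$ and $bd$, and $abd$ is a non-monochromatic triangle. For $k=2$ and $n=4$, having $|E_i|\ge\frac{16}6$ means three edges of each color, so $G=K_4$ and we are in this case.

The revised guess, $\frac1{4k-2}$, is a conjecture in Matt DeVos, Jessica McDonald, Amanda Montejano, "Non-monochromatic Triangles in a 2-Edge-Coloured Graph", arXiv:1809.10088 (2018). For context: it is known that for two colors, $|E_1|,|E_2|>\frac13\binom n2$ forces a non-monochromatic triangle. We shall not use this. These notes prove the conjecture.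

## 2. Good graphs, weighted edge densities, and the statements

All graphs are simple. A **$k$-edge-colored graph** is a graph $G=(V,E)$ with a disjoint union $E=E_1\sqcup\dots\sqcup E_k$. A subgraph inherits the coloring; it is monochromatic if all its edges lie in one $E_i$, and non-monochromatic otherwise. We call a colored graph **good** if every triangle in it is monochromatic.

A **probability vector** $w$ on $V$ is a vector of nonnegative numbers with $\sum_v w_v=1$. Put
$$e_i(w)=\sum_{uv\in E_i}w_uw_v .$$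
If $w$ is uniform, $w_v=\frac1n$, then $e_i(w)=|E_i|/n^2$.

**Theorem 1.** Let $k\ge2$, let $G$ be good with all $E_i\ne\emptyset$, and let $w$ be a probability vector on $V$ with all $w_v>0$. Then there are $\theta_1,\dots,\theta_k>0$ with $\sum_i\theta_i=1$ and $\theta_i/\theta_j\le\frac32$ for all $i,j$, such that
$$\prod_{i=1}^k\bigl(2e_i(w)\bigr)^{\theta_i}<\frac1{2k-1}.$$
In particular $\min_ie_i(w)<\frac1{4k-2}$.

The last sentence follows because a weighted geometric mean of the numbers $2e_i(w)$ is at least their minimum.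

**Corollary 2.** If $G=(V,E)$ is a $k$-edge-colored graph with $|E_i|>\frac1{4k-2}|V|^2$ for $1\le i\le k$, then $G$ contains a non-monochromatic triangle. For $k\ge2$ the weaker hypothesis $|E_i|\ge\frac{1}{4k-2}|V|^2>0$ for all $i$ is enough.

*Proof from Theorem 1.* Let $n=|V|$. If $n=0$, or if $k=1$, the strict hypothesis cannot hold: in the first case $|E_i|=0$, and in the second $|E|\le\frac{n(n-1)}2\le\frac12n^2$. If $k\ge2$ and $|E_i|\ge\frac{n^2}{4k-2}>0$ for all $i$, then all $E_i$ are nonempty. If $G$ were good, Theorem 1 with $w\equiv\frac1n$ would give some $i$ with $|E_i|/n^2<\frac1{4k-2}$, a contradiction. $\blacksquare$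

**Proposition 3.** The constant $\frac1{4k-2}$ is best possible. For $n=(2k-1)a$, the graph of Section 1 with $|A_i|=a$ and $|B|=(k-1)a$ is good and has
$$|E_i|=\frac1{2k-1}\binom n2=\frac{n^2}{4k-2}-\frac n{4k-2}\qquad\text{for all } i.$$
The supremum of $\min_ie_i(w)$ over good graphs and weights equals $\frac1{4k-2}$ and is not attained.

*Proof.* We saw in Section 1 that the graph is good. Further,
$$|E_i|=\binom a2+(k-1)a^2=\frac{a\bigl(a-1+2(k-1)a\bigr)}2=\frac{a(n-1)}2=\frac{n(n-1)}{2(2k-1)} .$$
With uniform weights, $e_i=\frac1{4k-2}\bigl(1-\frac1n\bigr)$, which tends to $\frac1{4k-2}$ as $a\to\infty$. So no smaller constant works, and the supremum is at least $\frac1{4k-2}$.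

For any good graph and any weights, delete the vertices of weight $0$. The graph stays good and no $e_i(w)$ changes. If some color is now empty, the minimum is $0$. Otherwise, for $k\ge2$, Theorem 1 says the minimum is less than $\frac1{4k-2}$. For $k=1$, $e_1(w)\le\frac12\bigl(1-\sum_vw_v^2\bigr)<\frac12$. $\blacksquare$

It remains to prove Theorem 1. From now on $G$ is good and $k\ge2$. Goodness is used only through the following rule:
$$ab\in E_c,\quad bd\in E_{c'},\quad c\ne c'\quad\Longrightarrow\quad ad\notin E. \tag{1}$$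
Indeed $ad\in E$ would make $abd$ a non-monochromatic triangle. Write $N(w)$ for the set of neighbors of $w$, and $N_j(w)$ for the neighbors along edges of color $j$.

## 3. Counting common neighbors along an edge

The standard proof of Mantel's theorem looks at an edge $uv$ and uses $d(u)+d(v)\le n$. Let us imitate it. Let $uv\in E_i$. A common neighbor of $u$ and $v$ forms a triangle with them, so it is joined to both in color $i$. Hence $|N(u)\cap N(v)|\le\min\{d_i(u),d_i(v)\}\le\frac12(d_i(u)+d_i(v))$, where $d_i$ is the degree in color $i$, and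
$$d(u)+d(v)\le n+\tfrac12\bigl(d_i(u)+d_i(v)\bigr).$$
Sum over $uv\in E_i$, then over $i$. In the sum over $E_i$ each vertex $v$ contributes its term $d_i(v)$ times, so
$$\sum_v\Bigl(d(v)^2-\tfrac12\sum_id_i(v)^2\Bigr)\le n|E| .$$
Here the argument stops. Nothing prevents a vertex from seeing only one color, in which case $\sum_id_i(v)^2=d(v)^2$. So all that this implies is $\frac12\sum_vd(v)^2\le n|E|$. By Cauchy–Schwarz, $\sum_vd(v)^2\ge4|E|^2/n$, and the conclusion is $|E|\le\frac{n^2}2$, which is trivial.

The extremal graph of Proposition 3 shows the loss. Take $uv$ inside $A_i$. Up to lower-order terms $d(u)+d(v)\approx2ka$, while $n+|N(u)\cap N(v)|\approx(2k-1)a+ka$. The difference $(k-1)a$ is the number of vertices in the other cliques $A_j$, which neither $u$ nor $v$ sees. These vertices matter for color $j$, but the count treats all vertices alike and all colors together. One should test an edge of color $i$ against the vertices that carry color $j$, for one $j$ at a time.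

## 4. Random ends of random edges

**Vertex weights attached to a color.** Let $\nu_j$ be a probability measure on $E_j$ that gives every edge of $E_j$ positive mass. Let $g\sim\nu_j$ and put
$$\rho_j(v)=\tfrac12P(v\in g),$$
the distribution of a random end of a random edge of color $j$. Each edge has two ends, so $\rho_j$ is a probability vector. For colors $i,j,c$ put
$$X^c_{ij}=\sum_{u,v}\rho_i(u)\rho_j(v)\mathbf 1[uv\in E_c],$$
the probability that independent samples from $\rho_i$ and $\rho_j$ are joined in color $c$.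

*Example.* Take the path $1\,3\,2$ with $E_1=\{13\}$, $E_2=\{23\}$. Then $\rho_1$ is $\frac12$ on each of $1,3$, and $\rho_2$ is $\frac12$ on each of $2,3$. So $X^1_{11}=\frac12$ and $X^1_{12}=\rho_1(1)\rho_2(3)=\frac14$, and likewise $X^2_{12}=\frac14$.

*Example.* If $E_j$ is a clique on $a$ vertices and $\nu_j$ is uniform, then $\rho_j$ is uniform on the clique and $X^j_{jj}=1-\frac1a$.

Given $\theta_1,\dots,\theta_k>0$ with sum $1$, let $\rho=\sum_i\theta_i\rho_i$. Since $2e_c(\rho)=\sum_{u,v}\rho(u)\rho(v)\mathbf 1[uv\in E_c]$,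
$$2e_c(\rho)=\sum_{i,j}\theta_i\theta_jX^c_{ij}.\tag{2}$$

**Why replacing $w$ by $\rho$ costs nothing.** Choose $\nu_j$ proportional to the weights. Then passing from $w$ to $\rho$ does not decrease the relevant geometric mean of the densities. The proof uses Jensen's inequality for the logarithm, weighted AM–GM, and the fact that relative entropy $\sum_v\rho(v)\log\frac{\rho(v)}{w_v}$ of probability vectors is nonnegative (terms with $\rho(v)=0$ are $0$).

**Lemma 4.** Let all $w_v>0$ and all $E_i\neq\emptyset$, and let $\nu_i(uv)=w_uw_v/e_i(w)$ for $uv\in E_i$. For all $\theta_i>0$ with $\sum\theta_i=1$,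
$$\prod_c\bigl(2e_c(w)\bigr)^{\theta_c}\le\prod_c\bigl(2e_c(\rho)\bigr)^{\theta_c}\le\sum_c\theta_c\cdot2e_c(\rho).\tag{3}$$

*Proof.* By the definition of $\nu_c$,
$$2e_c(\rho)=2\sum_{uv\in E_c}w_uw_v\,\frac{\rho(u)}{w_u}\frac{\rho(v)}{w_v}=2e_c(w)\,\mathbb E_{uv\sim\nu_c}\Bigl[\frac{\rho(u)}{w_u}\frac{\rho(v)}{w_v}\Bigr].$$
The random variable is positive, since $\rho\ge\theta_c\rho_c>0$ at the ends of edges of $E_c$. By Jensen, and because a vertex $v$ is an end of the random edge with probability $2\rho_c(v)$,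
$$\log2e_c(\rho)\ge\log2e_c(w)+2\sum_v\rho_c(v)\log\frac{\rho(v)}{w_v}.$$
Multiply by $\theta_c$ and sum over $c$:
$$\sum_c\theta_c\log2e_c(\rho)\ge\sum_c\theta_c\log2e_c(w)+2\sum_v\rho(v)\log\frac{\rho(v)}{w_v}\ge\sum_c\theta_c\log2e_c(w).$$
This is the first inequality of (3); the second is weighted AM–GM. $\blacksquare$

So it suffices to bound
$$\mathcal T=\sum_c\theta_c\cdot2e_c(\rho)$$
for a good choice of $\theta$. Everything is now a question about edges tested against edges.

**A first bound.** Let $i\ne j$, $uv\in E_i$ and $g=ab\in E_j$. At most two of the four pairs in $\{a,b\}\times\{u,v\}$ are adjacent. Indeed, suppose $au\in E_c$. If $c\ne j$, then (1) applied to $ua,ab$ gives $bu\notin E$. If $c\ne i$, then (1) applied to $au,uv$ gives $av\notin E$. At least one of these happens. So, viewing the four pairs as the cells of a $2\times2$ grid, each adjacent cell has a non-adjacent cell in its row or column. If at least three cells were adjacent, then some adjacent cell would have both its row neighbor and its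 column neighbor adjacent, a contradiction.

Hence $\sum_cX^c_{ij}\le\frac12$ for $i\ne j$, and trivially $\sum_cX^c_{jj}\le1$. With $\theta_i=\frac1k$, (2) gives
$$\mathcal T\le\frac1{k^3}\Bigl(k+\frac{k(k-1)}2\Bigr)=\frac{k+1}{2k^2}.$$
So we already have $\min_ie_i(w)\le\frac{k+1}{4k^2}$, which is $\frac3{16}$ for $k=2$ instead of $\frac16$. It is always too weak: $(k+1)(2k-1)=2k^2+k-1>2k^2$.

**Where the first bound loses.** Compute in the extremal graph with uniform $w$, letting $a\to\infty$. There are about $\frac{2k-1}2a^2$ edges of color $j$, of which $(k-1)a^2$ have one end in $B$. So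
$$\rho_j(B)\to\beta:=\frac{k-1}{2k-1},\qquad\rho_j(A_j)\to1-\beta,$$
spread evenly on each part. Two samples from $\rho_j$ are non-adjacent (in the limit) exactly when both lie in $B$. A sample from $\rho_i$ and one from $\rho_j$ with $i\ne j$ are adjacent when exactly one of them lies in $B$. Therefore
$$X^j_{jj}\to1-\beta^2,\qquad X^i_{ij}\to\beta(1-\beta),\qquad X^j_{ij}\to\beta(1-\beta).$$
The bounds $1$ and $\frac12$ are both missed, and they are linked through one number. This suggests giving each color its own parameter $\alpha_j\in(0,\frac12]$, which imitates "the share of ends of color $j$ in the independent part", and aiming for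
$$X^j_{jj}\le1-\alpha_j^2,\qquad X^i_{ij}+X^j_{ij}\le\alpha_j(1-\alpha_i)+\alpha_i(1-\alpha_j).$$
The first can be forced by the definition of $\alpha_j$. The second then says: if color $j$ has few non-adjacent pairs among its own ends, then edges of other colors see little of it. That will be Lemma 7.

**Equal weights are not enough.** If the $\alpha_i$ differ, these two bounds with $\theta_i=\frac1k$ do not suffice. For $k=2$ and $(\alpha_1,\alpha_2)=(\frac12,\frac14)$ they give only
$$\mathcal T\le\tfrac18\Bigl(\tfrac34+\tfrac{15}{16}+2\bigl(\tfrac38+\tfrac18\bigr)\Bigr)=\tfrac{43}{128}>\tfrac13 .$$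
The cure is to take $\theta_i$ proportional to $\frac1{1-\alpha_i}$. We shall see in Section 8 that then the sum is at most $\frac1{2k-1}$ by completing one square. There is one complication. Two ends of color-$j$ edges may be joined in a foreign color $c$, and this pair counts with weight $\theta_c$, not $\theta_j$. So foreign pairs must be charged extra, and the extra charge has to stay bounded. That dictates the definitions below.

## 5. The loss function and the parameter $\alpha_j$

Fix a color $j$ and a measure $\nu_j$ as in Section 4. For $g=xy$ and $g'=x'y'$ in $E_j$, consider the four pairs $(a,b)\in\{x,y\}\times\{x',y'\}$. Let $N(g,g')$ be the number of them with $ab\in E$, and $N_O(g,g')$ the number with $ab\in E\setminus E_j$. A pair with $a=b$ counts as non-adjacent. For $0\le\eta\le\frac12$ define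
$$\ell_\eta(g,g')=4-N-\eta N_O,\qquad L=2-2\eta\in[1,2].$$

**Lemma 5.** For $g,g'\in E_j$: (i) $\ell_\eta\ge0$ and $\ell_\eta(g,g)=2$. (ii) If at least one of the four pairs is not in $E_j$, then $\ell_\eta\ge1$. (iii) If at least two of the four pairs are not in $E_j$, then $\ell_\eta\ge L$.

*Proof.* For $g'=g=xy$ the pairs are $xx,xy,yx,yy$, so $N=2$ and $N_O=0$, and $\ell_\eta(g,g)=2$.

If $N_O=0$, then $\ell_\eta=4-N\ge0$, and a pair not in $E_j$ is not in $E$. So one such pair gives $\ell_\eta\ge1$, and two give $\ell_\eta\ge2\ge L$.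

If $N_O\ge1$, say $xx'\in E\setminus E_j$. By (1) applied to $xx',x'y'$ and to $x'x,xy$ we get $xy'\notin E$ and $yx'\notin E$. So $N\le2$, hence $N_O\le2$ and $\ell_\eta\ge2-2\eta=L\ge1$. All claims follow. $\blacksquare$

The restriction $\eta\le\frac12$ is what makes $L\ge1$.

**Choosing $\alpha_j$, $\mu_j$ and $\eta_j$ together.** For $\alpha\in[0,\frac12]$ put
$$\mu(\alpha)=\max\Bigl\{\frac43,\frac1{1-\alpha}\Bigr\}\in\Bigl[\frac43,2\Bigr],\qquad\eta(\alpha)=\frac2{\mu(\alpha)}-1=\min\Bigl\{\frac12,1-2\alpha\Bigr\}.$$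
The number $\mu_j$ will be the weight of color $j$ up to normalization. All weights are at most $2$, so a foreign pair is worth at most $2/\mu_j=1+\eta_j$ times a pair of color $j$. The floor $\frac43$ is there exactly to keep $\eta\le\frac12$. The two expressions for $\mu$ agree at $\alpha=\frac14$.

Let $g,g'$ be independent samples from $\nu_j$, and
$$\varphi(\alpha)=\mathbb E\,\ell_{\eta(\alpha)}(g,g')-4\alpha^2 .$$
This is continuous, and $\varphi(0)>0$, because $\ell\ge0$ and $\ell(g,g)=2$, where $g'=g$ has positive probability. If $\varphi(\frac12)\ge0$, put $\alpha_j=\frac12$. Otherwise let $\alpha_j\in(0,\frac12)$ be a zero of $\varphi$, which exists by the intermediate value theorem. Write $\mu_j=\mu(\alpha_j)$, $\eta_j=\eta(\alpha_j)$. In all cases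
$$\mathbb E\,\ell_{\eta_j}(g,g')\ge4\alpha_j^2,\qquad\text{with equality if }\alpha_j<\tfrac12.\tag{4}$$

*Examples.* If $E_j$ is a single edge, then $\mathbb E\ell=2$ for every $\eta$, so $\varphi(\frac12)=1$ and $\alpha_j=\frac12$. If $E_j$ is a clique on $a$ vertices with $\nu_j$ uniform, and no foreign edge joins two of its vertices (automatic here), then $\mathbb E\ell=4-4(1-\frac1a)=\frac4a$. So $\alpha_j=\frac1{\sqrt a}$ for $a\ge4$: large cliques have small $\alpha_j$. In the extremal graph, $\mathbb E\ell\to4\beta^2$, so $\alpha_j\to\beta$, as intended.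

**Lemma 6.** With $O_{jj}=\sum_{c\ne j}X^c_{jj}$,
$$\mu_jX^j_{jj}+2O_{jj}\le\mu_j(1-\alpha_j^2).\tag{5}$$

*Proof.* We compute expectations: $\mathbb EN=\sum_{a,b}P(a\in g)P(b\in g')\mathbf 1[ab\in E]=4(X^j_{jj}+O_{jj})$, and similarly $\mathbb EN_O=4O_{jj}$. So (4) says $4-4(X^j_{jj}+O_{jj})-4\eta_jO_{jj}\ge4\alpha_j^2$, that is, $X^j_{jj}+(1+\eta_j)O_{jj}\le1-\alpha_j^2$. Multiply by $\mu_j$ and use $\mu_j(1+\eta_j)=2$. $\blacksquare$

## 6. What an edge outside color $j$ sees of color $j$

**Lemma 7.** Let $uv\in E\setminus E_j$. For $w\in\{u,v\}$ put $p_w=\rho_j(N_j(w))$ and $q_w=\rho_j(N(w)\setminus N_j(w))$. Then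
$$\alpha_j(p_u+p_v)+(1-\alpha_j)(q_u+q_v)\le2\alpha_j(1-\alpha_j),$$
with strict inequality if $\alpha_j<\frac12$.

In the extremal graph this is an equality in the limit. For $u\in A_i$, $v\in B$ we have $q_u=\beta$, $p_v=1-\beta$, $p_u=q_v=0$. For $u,v\in A_i$ we have $q_u=q_v=\beta$, $p_u=p_v=0$. With $\alpha_j=\beta$ both give $2\beta(1-\beta)$.

The mechanism of the proof: if edges of color $j$ see too much of $u$ and $v$, then these edges are forced to be non-adjacent among themselves, so that $\mathbb E\ell$ exceeds the value $4\alpha_j^2$ fixed by (4).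

**Step 1: classify the edges of color $j$ by how they see $u$ and $v$.** Let $uv\in E_i$ with $i\ne j$, and for $w\in\{u,v\}$ let $P_w=N_j(w)$, $Q_w=N(w)\setminus N_j(w)$. Rule (1) gives:

* (i) If $a\in Q_w$ and $b\in P_w$, then $ab\notin E$, since $aw$ and $wb$ have different colors.
* (ii) If $a,b\in Q_w$, then $ab\notin E_j$. Otherwise the edges $wa$ (not of color $j$) and $ab$ (color $j$) would force $wb\notin E$.
* (iii) $P_u\cap N(v)=\emptyset=P_v\cap N(u)$. If $a\in P_u$, then $au$ has color $j$ and $uv$ has color $i$, so $av\notin E$; the other part is symmetric.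
* (iv) If $ab\in E_j$ and $a\in Q_w$, then $b\notin N(w)$, since $wa$ and $ab$ have different colors.

For $g\in E_j$ let $P(g)$ be the number of pairs $(a,w)$ with $a\in g$, $w\in\{u,v\}$, $a\in P_w$. Let $Q(g)$ be the number with $a\in Q_w$. Since $\rho_j(a)=\frac12P(a\in g)$,
$$p_u+p_v=\tfrac12\mathbb EP,\qquad q_u+q_v=\tfrac12\mathbb EQ.$$

By (iii), a vertex in $P_u$ is in neither $P_v$ nor $Q_v$, and similarly with $u,v$ exchanged. So a vertex lies in exactly one $P_w$ and in no $Q_w$, or in one or both of $Q_u,Q_v$ and in no $P_w$, or in none of the four sets. Now let $g=ab\in E_j$. If $a\in Q_u\cap Q_v$, then by (iv) $b$ is in none of the sets. If $a$ is in $Q_w$ only, then by (iv) $b\notin N(w)$, so with $\{w,w'\}=\{u,v\}$ the vertex $b$ is in $P_{w'}$ only, in $Q_{w'}$ only, or in none. If neither end is in $Q_u\cup Q_v$, each end is in at most one $P_w$. So $g$ is of exactly one of these types: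

| type | description | $(P,Q)$ |
|---|---|---|
| $\mathcal J$ | both ends in one $P_w$ (type $J_w$), or one end in $P_u$ and the other in $P_v$ (type $PP$) | $(2,0)$ |
| $\mathcal M$ | one end in $P_w$, the other in $Q_{w'}$, where $\{w,w'\}=\{u,v\}$ | $(1,1)$ |
| $\mathcal D$ | some end in $Q_u$ and some end, possibly the same, in $Q_v$ | $(0,2)$ |
| $\mathcal E_w$ | one end in $Q_w$, nothing else | $(0,1)$ |
| $\mathcal F$ | one end in some $P_w$ (type $F_w$), nothing else | $(1,0)$ |
| $\mathcal Z$ | nothing | $(0,0)$ |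

In particular $P+Q\le2$ always. If $\alpha_j=\frac12$, the left side of the lemma is $\frac12\cdot\frac12\mathbb E(P+Q)\le\frac12=2\alpha_j(1-\alpha_j)$, and we are done. From now on $\alpha_j<\frac12$.

**Step 2: restate the claim as a bound on one expectation.** Write $\alpha=\alpha_j$ and
$$\tau=2\alpha\in(0,1),\quad\gamma=1-\tau,\quad\kappa=\frac\tau{2\gamma},\quad\eta=\eta_j=\min\{\tfrac12,\gamma\},\quad\ell=\ell_\eta,\quad L=2-2\eta .$$
By (4), $\mathbb E\ell=4\alpha^2=\tau^2$. Put
$$h=\frac{\alpha P+(1-\alpha)Q-2\alpha}\gamma .$$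
Since $\gamma=1-2\alpha$ and $\kappa=\alpha/\gamma$, the values of $h$ on $\mathcal J,\mathcal M,\mathcal D,\mathcal E,\mathcal F,\mathcal Z$ are
$$0,\quad1,\quad2,\quad1-\kappa,\quad-\kappa,\quad-2\kappa .$$
(For example, on $\mathcal D$ it is $(2-4\alpha)/\gamma=2$; on $\mathcal E$ it is $(1-3\alpha)/\gamma=1-\kappa$.) The strict inequality of the lemma says $\mathbb E[\alpha P+(1-\alpha)Q]<4\alpha(1-\alpha)$, that is, $\gamma\,\mathbb Eh<4\alpha-4\alpha^2-2\alpha=2\alpha(1-2\alpha)=\tau\gamma$, that is, $\mathbb Eh<\tau$.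

Suppose for contradiction that $\mathbb Eh\ge\tau$. We shall derive $\mathbb E\ell>\tau^2$.

**Step 3: find the forced losses between types.** We use Lemma 5: one pair outside $E_j$ gives $\ell\ge1$, two give $\ell\ge L$.

* (a) If $g,g'$ are of types in $\mathcal M,\mathcal D,\mathcal E_u,\mathcal E_v$, and not one in $\mathcal E_u$ and the other in $\mathcal E_v$, then $\ell\ge1$. If both contain a vertex of the same $Q_w$, use (ii). This covers everything involving $\mathcal D$, since such an edge has a vertex in $Q_u$ and one in $Q_v$. It also covers two edges of $\mathcal E_w$, edges of $\mathcal M$ with their $Q$-ends in the same $Q_w$, and $\mathcal M$ of type $(P_w,Q_{w'})$ with $\mathcal E_{w'}$. What remains is $\mathcal M$ of type $(P_v,Q_u)$ with $\mathcal M$ of type $(P_u,Q_v)$, and $\mathcal M$ of type $(P_w,Q_{w'})$ with $\mathcal E_w$. In both, a $Q$-vertex of one edge meets a $P$-vertex of the other for the same end of $uv$, so (i) applies.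
* (b) $\mathcal D$ versus $\mathcal J$: $\ell\ge L$. For $J_w$, a $Q_w$-vertex of the $\mathcal D$-edge is non-adjacent to both ends by (i). For $PP$ with ends $x\in P_u$, $y\in P_v$, the pairs ($Q_u$-vertex, $x$) and ($Q_v$-vertex, $y$) are two different non-edges.
* (c) $\mathcal D$ versus $\mathcal M$ with ends $x\in P_w$, $y\in Q_{w'}$: $\ell\ge L$. The pair ($Q_w$-vertex, $x$) is a non-edge by (i), and the pair ($Q_{w'}$-vertex, $y$) is not in $E_j$ by (ii).
* (d) $\mathcal D$ versus $\mathcal F$: $\ell\ge1$ by (i).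
* (e) $\mathcal E_w$ versus $J_w$: $\ell\ge L$, as the $Q_w$-vertex is non-adjacent to both ends. $\mathcal E_w$ versus $PP$, and $\mathcal E_w$ versus $F_w$: $\ell\ge1$. All by (i).

**Step 4: add up the losses.** Let $d,m,e_u,e_v,j,f,z$ be the $\nu_j$-masses of $\mathcal D,\mathcal M,\mathcal E_u,\mathcal E_v,\mathcal J,\mathcal F,\mathcal Z$ (in this proof the letter $j$ without being an index is this mass). Put
$$\varepsilon=e_u+e_v,\quad S=d+m+\varepsilon,\quad c=Lj+f,$$
and let $e_{\min}\le e_{\max}$ be $e_u,e_v$ in order. We sum $\ell$ over ordered pairs $(g,g')$, so two different types are counted twice. By (a) the pairs among $\mathcal M,\mathcal D,\mathcal E_u,\mathcal E_v$ contribute at least $S^2-2e_ue_v$, and by (c) the $\mathcal D$–$\mathcal M$ pairs contribute $2(L-1)dm$ more. By (b) and (d), $\mathcal D$ against $\mathcal J$ and $\mathcal F$ contributes at least $2Ldj+2df=2dc$.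

For (e), let $J_w$ have mass $j_w$, $PP$ mass $j_0$, and $F_w$ mass $f_w$. The contributions are at least $2Le_wj_w\ge2Le_{\min}j_w$, then $2\varepsilon j_0\ge4e_{\min}j_0\ge2Le_{\min}j_0$, and $2e_wf_w\ge2e_{\min}f_w$. Together this is at least $2e_{\min}(Lj+f)=2e_{\min}c$. Hence
$$\mathbb E\ell>\Lambda:=S^2-2e_ue_v+2(L-1)dm+2dc+2e_{\min}c.\tag{6}$$
The inequality is strict because every diagonal pair $(g,g)$ has $\ell=2$ and positive probability, but was counted with coefficient at most $1$.

Next, $-2e_ue_v+2e_{\min}c=-2e_{\min}(e_{\max}-c)$. Write $t_+=\max\{t,0\}$. If $e_{\max}\ge c$, then $2e_{\min}(e_{\max}-c)\le\frac12(e_{\min}+e_{\max}-c)^2=\frac12(\varepsilon-c)_+^2$ by AM–GM. If $e_{\max}<c$, the left side is at most $0$. So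
$$\Lambda\ge\Psi:=S^2+2d\bigl[(L-1)m+c\bigr]-\tfrac12(\varepsilon-c)_+^2 .$$

**Step 5: reduce to $f=0$.** The assumption $\mathbb Eh\ge\tau$ reads $m+2d+(1-\kappa)\varepsilon-\kappa f-2\kappa z\ge\tau$, that is,
$$S+d-\kappa(\varepsilon+f+2z)\ge\tau.\tag{7}$$
Replace $(j,f,z)$ by $(j+\frac f2,\,0,\,z+\frac f2)$. The total mass, $d,m,\varepsilon,S$ and $f+2z$ are unchanged, so (7) still holds. The quantity $c=Lj+f$ becomes $Lj+\frac L2f\le c$, since $L\le2$. As $\Psi$ is nondecreasing in $c$ for fixed $d,m,\varepsilon$, it does not increase. So it suffices to show $\Psi\ge\tau^2$ for nonnegative numbers with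
$$f=0,\qquad c=Lj,\qquad S+j+z=1,\qquad S+d-\kappa(\varepsilon+2z)\ge\tau.\tag{8}$$
Once this is done, $\mathbb E\ell>\Lambda\ge\Psi\ge\tau^2=\mathbb E\ell$ is the contradiction we want.

**Step 6: the case $r:=\varepsilon-Lj>0$.** Here the negative term of $\Psi$ is present, and we compensate with a lower bound for $S$. In (8) use $d\le S-\varepsilon$ and $z=1-S-j$:
$$2S-\varepsilon-\kappa\varepsilon-2\kappa(1-S-j)\ge\tau,\qquad\text{i.e.}\qquad2S(1+\kappa)\ge\tau+2\kappa+(1+\kappa)\varepsilon-2\kappa j .$$
Since $\tau+\gamma=1$, we have $1+\kappa=\frac{2\gamma+\tau}{2\gamma}=\frac{1+\gamma}{2\gamma}$ and $\tau+2\kappa=\frac{\tau(1+\gamma)}\gamma=2\tau(1+\kappa)$ and $\frac\kappa{1+\kappa}=\frac\tau{1+\gamma}$. Dividing by $2(1+\kappa)$ and inserting $\varepsilon=r+Lj$,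
$$S\ge\tau+\frac\varepsilon2-\frac{\tau j}{1+\gamma}=\tau+\frac r2+j\Bigl(\frac L2-\frac\tau{1+\gamma}\Bigr).$$
The bracket is $1-\eta-\frac{1-\gamma}{1+\gamma}=\frac{2\gamma}{1+\gamma}-\eta\ge\gamma-\eta\ge0$. So $S\ge\tau+\frac r2$. The term $2d[\cdots]$ in $\Psi$ is nonnegative because $L\ge1$, so $\Psi\ge S^2-\frac12r^2$.

If $r\le4\tau$, then $S^2-\frac12r^2\ge\tau^2+\tau r-\frac14r^2=\tau^2+r(\tau-\frac r4)\ge\tau^2$. If $r>4\tau$, then $S\ge\varepsilon\ge r$, so $S^2-\frac12r^2\ge\frac12r^2>\tau^2$.

**Step 7: the case $\varepsilon\le Lj$.** Now $\Psi=S^2+2d[(L-1)m+Lj]$. If $S\ge\tau$ we are done. Otherwise put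
$$T=1-S=j+z,\qquad\delta=T-\gamma=\tau-S>0 .$$
We need the bracket to be large, and (8) provides that: it says
$$\kappa(\varepsilon+2z)\le d-\delta .$$
In particular $\delta\le d\le S$. Since $m=S-d-\varepsilon$, $j=T-z$ and $L-1\le\frac L2$,
$$(L-1)m+Lj=(L-1)(S-d)-(L-1)\varepsilon+LT-Lz\ge(L-1)(S-d)+LT-\tfrac L2(\varepsilon+2z).$$
By the previous display and $\frac1{2\kappa}=\frac\gamma\tau$, this is at least
$$Y(d):=(L-1)(S-d)+L\Bigl(T-\frac{\gamma(d-\delta)}\tau\Bigr).$$
So it suffices that $2d\,Y(d)\ge\tau^2-S^2=\delta(\tau+S)$ for all $d\in[\delta,S]$. The function $d\,Y(d)$ is a quadratic in $d$ with leading coefficient $-(L-1)-\frac{L\gamma}\tau<0$. It is therefore concave, and we need only check the endpoints. Note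
$$S-\delta=2S-\tau=1+\gamma-2T,\qquad\tau+S=2-\gamma-T .$$

*Endpoint $d=\delta$.* After dividing by $\delta>0$ we need $2(L-1)(1+\gamma-2T)+2LT\ge2-\gamma-T$. With $L=2-2\eta$ the left side is
$$2(1-2\eta)(1+\gamma-2T)+(4-4\eta)T=2+2\gamma-4\eta(1+\gamma-T),$$
so left minus right is $3\gamma+T-4\eta(1+\gamma-T)$. From $T>\gamma$ and $T\le1$ we get $0\le1+\gamma-T<1$, and $\eta\le\gamma$. So $4\eta(1+\gamma-T)\le4\gamma<3\gamma+T$, and the difference is positive.

*Endpoint $d=S$.* Here
$$Y(S)=L\Bigl(T-\frac{\gamma(1+\gamma-2T)}\tau\Bigr)=\frac L\tau\bigl((\tau+2\gamma)T-\gamma(1+\gamma)\bigr)=\frac{L(1+\gamma)\delta}\tau,$$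
because $\tau+2\gamma=1+\gamma$. After dividing by $\delta$ we need $2L(1+\gamma)S\ge\tau(\tau+S)$. Since $\eta\le\gamma$, $L\ge2-2\gamma=2\tau$, so the left side is at least $4\tau S$. Since $S\ge\delta=\tau-S$, we have $\tau\le2S$, so $\tau+S\le3S$, and the right side is at most $3\tau S$.

So $\Psi\ge\tau^2$ in both cases, and Lemma 7 is proved. $\blacksquare$

## 7. Two different colors

Let $i\ne j$ and
$$I=X^i_{ij},\qquad J=X^j_{ij},\qquad O=\sum_{c\ne i,j}X^c_{ij}.$$
This section turns Lemma 7 into a bound on the combination of $I,J,O$ that appears in $\mathcal T$. Average Lemma 7 for color $j$ over $uv\sim\nu_i$. A vertex $w$ is an end of $uv$ with probability $2\rho_i(w)$, so the average of $p_u+p_v$ is $2\sum_w\rho_i(w)\rho_j(N_j(w))=2J$, and that of $q_u+q_v$ is $2(I+O)$. Do the same with $i,j$ exchanged. This gives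
$$\alpha_jJ+(1-\alpha_j)(I+O)\le\alpha_j(1-\alpha_j),\tag{9}$$
$$\alpha_iI+(1-\alpha_i)(J+O)\le\alpha_i(1-\alpha_i),\tag{10}$$
where (9) is strict if $\alpha_j<\frac12$ and (10) is strict if $\alpha_i<\frac12$.

**Lemma 8.** For $i\ne j$,
$$\mu_iI+\mu_jJ+2O\le G_{ij}:=\mu_j\alpha_i(1-\alpha_j)+\mu_i\alpha_j(1-\alpha_i),$$
strictly if $\alpha_i<\frac12$ or $\alpha_j<\frac12$.

*Proof.* We look for a positive combination of (9) and (10) with the right coefficients. Suppose that $\lambda_i,\lambda_j>0$ satisfy
$$\lambda_j(1-\alpha_j)+\lambda_i\alpha_i=\mu_i,\qquad\lambda_j\alpha_j+\lambda_i(1-\alpha_i)=\mu_j,\qquad\lambda_j(1-\alpha_j)+\lambda_i(1-\alpha_i)\ge2.\tag{11}$$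
Then $\lambda_j$ times (9) plus $\lambda_i$ times (10) gives
$$\mu_iI+\mu_jJ+2O\le\lambda_j\alpha_j(1-\alpha_j)+\lambda_i\alpha_i(1-\alpha_i),$$
strictly if (9) or (10) is strict. The right side equals $G_{ij}$. To see this, insert the numbers $(\alpha_j(1-\alpha_i),\,\alpha_i(1-\alpha_j),\,0)$ for $(I,J,O)$. Then (9) becomes $\alpha_j(1-\alpha_j)\bigl(\alpha_i+1-\alpha_i\bigr)=\alpha_j(1-\alpha_j)$, an equality, and so does (10). So the right side is the value of $\mu_iI+\mu_jJ$ at these numbers, which is $G_{ij}$. It remains to solve (11), which is symmetric in $i,j$.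

*Both $\alpha_i,\alpha_j\ge\frac14$.* Take $\lambda_i=\mu_i$, $\lambda_j=\mu_j$. Here $\mu=\frac1{1-\alpha}$, so $\mu(1-\alpha)=1$ and $1+\mu\alpha=\mu$. The two equations hold and the last sum is $2$.

*Otherwise* one of $\alpha_i,\alpha_j$ is less than $\frac14$ and the other is at most $\frac12$, so $D:=1-\alpha_i-\alpha_j>0$. This is the determinant $(1-\alpha_j)(1-\alpha_i)-\alpha_i\alpha_j$ of the two equations, whose solution is
$$\lambda_j=\frac{\mu_i(1-\alpha_i)-\mu_j\alpha_i}D,\qquad\lambda_i=\frac{\mu_j(1-\alpha_j)-\mu_i\alpha_j}D .$$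
By the first equation, the last sum in (11) is $\mu_i-\lambda_i\alpha_i+\lambda_i(1-\alpha_i)=\mu_i+\lambda_i(1-2\alpha_i)$.

Suppose first $\alpha_i<\frac14\le\alpha_j$; the other mixed case follows by symmetry. Then $\mu_i=\frac43$ and $\mu_j(1-\alpha_j)=1$. We have $\mu_i(1-\alpha_i)>\frac43\cdot\frac34=1$ and $\mu_j\alpha_i<2\cdot\frac14=\frac12$, so $\lambda_j>0$. Also $1-\frac43\alpha_j\ge\frac13$, so $\lambda_i>0$. The condition $\frac43+\lambda_i(1-2\alpha_i)\ge2$ becomes, after multiplying by $3D$, $(3-4\alpha_j)(1-2\alpha_i)\ge2-2\alpha_i-2\alpha_j$. The difference of the two sides is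
$$1-4\alpha_i-2\alpha_j+8\alpha_i\alpha_j=(1-4\alpha_i)(1-2\alpha_j)\ge0 .$$

Now suppose both are less than $\frac14$. Then $\mu_i=\mu_j=\frac43$ and $\lambda_i=\frac43\cdot\frac{1-2\alpha_j}D>0$, $\lambda_j=\frac43\cdot\frac{1-2\alpha_i}D>0$. The condition $\frac43+\frac43\cdot\frac{(1-2\alpha_i)(1-2\alpha_j)}D\ge2$ becomes $2(1-2\alpha_i)(1-2\alpha_j)\ge D$, that is,
$$1-3\alpha_i-3\alpha_j+8\alpha_i\alpha_j\ge0 .$$
The left side is affine in each variable separately, so its minimum on $[0,\frac14]^2$ is attained at a corner. The corner values are $1,\frac14,\frac14,0$. $\blacksquare$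

## 8. The upper bound for $\mathcal T$

**Step 1: insert the pair bounds.** Let
$$s=\frac1{\sum_i\mu_i},\qquad\theta_i=s\mu_i,\qquad A_i=\theta_i(1-\alpha_i),\qquad B=\sum_i\theta_i\alpha_i=1-\sum_iA_i .$$
(From here on $B$ is this number, no longer the independent set.) Since $\mu_i\in[\frac43,2]$, we have $\theta_i/\theta_j\le\frac32$. By (2),
$$\mathcal T=\sum_{i,j}\theta_i\theta_j\sum_c\theta_cX^c_{ij}.$$
Every $\theta_c\le2s$. So for $i=j$ the inner sum is at most $s(\mu_jX^j_{jj}+2O_{jj})\le\theta_j(1-\alpha_j^2)$ by (5). For $i\ne j$ it is at most $s(\mu_iI+\mu_jJ+2O)\le sG_{ij}=\theta_j\alpha_i(1-\alpha_j)+\theta_i\alpha_j(1-\alpha_i)$ by Lemma 8. Hence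
$$\mathcal T\le\sum_i\theta_i^3(1-\alpha_i^2)+\sum_{i\ne j}\theta_i\theta_j\bigl[\theta_j\alpha_i(1-\alpha_j)+\theta_i\alpha_j(1-\alpha_i)\bigr]=\sum_i\theta_i(A_i^2+2A_iB).\tag{12}$$
To check the equality: by symmetry the second sum is $2\sum_i\theta_i^2(1-\alpha_i)\sum_{j\ne i}\theta_j\alpha_j=2\sum_i\theta_iA_i(B-\theta_i\alpha_i)$. Further, $\theta_iA_i^2+2\theta_iA_i\cdot\theta_i\alpha_i=\theta_i^3(1-\alpha_i)(1-\alpha_i+2\alpha_i)=\theta_i^3(1-\alpha_i^2)$.

**Step 2: the clean case.** Suppose that all $\alpha_i\ge\frac14$. Then $\mu_i(1-\alpha_i)=1$, so all $A_i$ equal $s$, $B=1-ks$, and the right side of (12) is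
$$s^2+2s(1-ks)=2s-(2k-1)s^2=\frac1{2k-1}-(2k-1)\Bigl(s-\frac1{2k-1}\Bigr)^2\le\frac1{2k-1}.$$
This is why the weights were chosen proportional to $\frac1{1-\alpha_i}$. The floor $\frac43$ disturbs the equality of the $A_i$ when some $\alpha_i<\frac14$, and the general case is a perturbation of this computation.

**Lemma 9.** For $k\ge2$, $\displaystyle\sum_i\theta_i(A_i^2+2A_iB)\le\frac1{2k-1}$.

*Proof.* Write $\mu_i=\frac43+\omega_i$ and $A_i=s\mu_i(1-\alpha_i)=s(1+x_i)$. If $\alpha_i\ge\frac14$, then $x_i=0$ and $\omega_i\ge0$. If $\alpha_i<\frac14$, then $\omega_i=0$ and $x_i=\frac43(1-\alpha_i)-1=\frac{1-4\alpha_i}3\in[0,\frac13]$. Thus $x_i\omega_i=0$ always. Put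
$$\omega=\sum_i\omega_i,\quad\bar x=\frac1k\sum_ix_i\le\frac13,\quad v=\sum_i(x_i-\bar x)^2=\sum_ix_i^2-k\bar x^2,\quad\bar A=s(1+\bar x)=\frac1k\sum_iA_i .$$
Then $\frac1s=\frac{4k}3+\omega$ and $B=1-k\bar A=s\bigl(\frac k3+\omega-k\bar x\bigr)$. As $\sum_i\theta_i=1$,
$$\sum_i\theta_i(A_i^2+2A_iB)=(\bar A^2+2\bar AB)+\sum_i\theta_i(A_i-\bar A)(A_i+\bar A+2B).$$

*The main term* is as in Step 2:
$$\bar A^2+2\bar AB=2\bar A-(2k-1)\bar A^2=\frac1{2k-1}-\frac{\bigl((2k-1)\bar A-1\bigr)^2}{2k-1}=\frac1{2k-1}-\frac{s^2W^2}{2k-1},$$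
where $W=\frac1s\bigl((2k-1)\bar A-1\bigr)=(2k-1)(1+\bar x)-\frac{4k}3-\omega=\frac{2k}3-1+(2k-1)\bar x-\omega$.

*The remaining sum.* Insert $\theta_i=s(\frac43+\omega_i)$. In the part with $\frac43$, write $A_i+\bar A+2B=(A_i-\bar A)+(2\bar A+2B)$; since $\sum_i(A_i-\bar A)=0$, this part is $\frac43s\sum_i(A_i-\bar A)^2=\frac43s^3v$. In the part with $\omega_i$, only $i$ with $\omega_i\ne0$ matter, and for them $x_i=0$. So $A_i-\bar A=-s\bar x$ and $A_i+\bar A+2B=s\bigl[2+\bar x+\frac{2k}3+2\omega-2k\bar x\bigr]$. The sum is therefore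
$$\tfrac43s^3v-s^3\omega\bar x\Bigl[2+\bar x+\tfrac{2k}3+2\omega-2k\bar x\Bigr].$$

We must show that this is at most $\frac{s^2W^2}{2k-1}$. Divide by $s^3$. We have $\frac1{s(2k-1)}\ge\frac{4k/3}{2k-1}\ge\frac23$, and the square bracket is at least $2+\frac{2k}3(1-3\bar x)$. So it suffices that
$$\tfrac43v\le\omega\bar x\Bigl[2+\tfrac{2k}3(1-3\bar x)\Bigr]+\tfrac23W^2.\tag{13}$$
Both terms on the right are nonnegative, as $\bar x\le\frac13$. Since $0\le x_i\le\frac13$, we have $\sum x_i^2\le\frac13k\bar x$, so $v\le k\bar x(\frac13-\bar x)$ and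
$$\tfrac43v\le\tfrac49k\bar x(1-3\bar x).$$

*If $\omega\ge\frac23$:* the first term on the right of (13) is at least $\frac23\bar x\cdot\frac{2k}3(1-3\bar x)=\frac49k\bar x(1-3\bar x)\ge\frac43v$.

*If $\omega<\frac23$ and $k\ge3$:* $W\ge2-1-\frac23+(2k-1)\bar x=\frac13+(2k-1)\bar x$. So $W^2\ge\frac23(2k-1)\bar x$, and $\frac23W^2\ge\frac49(2k-1)\bar x\ge\frac49k\bar x\ge\frac43v$.

*If $\omega<\frac23$ and $k=2$:* now $W=\frac13+3\bar x-\omega$.

* If both $\alpha$'s are less than $\frac14$, then $\omega=0$, so $W^2\ge2\cdot\frac13\cdot3\bar x=2\bar x$ and $\frac23W^2\ge\frac43\bar x\ge\frac89\bar x\ge\frac43v$.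
* If exactly one is, then one of $x_1,x_2$ is $0$ and the other is $2\bar x\le\frac13$. So $\bar x\le\frac16$ and $v=4\bar x^2-2\bar x^2=2\bar x^2$, and we need $\frac83\bar x^2$. The first term on the right of (13) is at least $\omega\bar x\bigl[2+\frac43\cdot\frac12\bigr]=\frac83\omega\bar x$, which suffices if $\omega\ge\bar x$. If $\omega<\bar x$, then $W\ge\frac13+2\bar x\ge2\bar x$ and $\frac23W^2\ge\frac83\bar x^2$.
* If neither is, then $v=0$. $\blacksquare$

**Step 3: strictness.** If some $\alpha_j<\frac12$, pick any $i\ne j$ (possible as $k\ge2$). Lemma 8 is strict for this pair, and $\theta_i\theta_j>0$, so (12) is strict. If all $\alpha_i=\frac12$, then $\mu_i=2$, $\theta_i=\frac1k$, $A_i=\frac1{2k}$, $B=\frac12$. The right side of (12) is then $\frac1{4k^2}+\frac1{2k}=\frac{2k+1}{4k^2}<\frac1{2k-1}$, because $(2k+1)(2k-1)=4k^2-1$. In both cases, with Lemma 9 in the first,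
$$\mathcal T<\frac1{2k-1}.\tag{14}$$

*Check on a small graph.* For the path $1\,3\,2$ of Section 4 both $\alpha$'s are $\frac12$ and $\rho=(\frac14,\frac14,\frac12)$ on $1,2,3$. So $2e_c(\rho)=\frac14$ and $\mathcal T=\frac14$, below the bound $\frac5{16}$ from (12), which is below $\frac13$.

## 9. From $\mathcal T$ back to the edge counts

Let $G$ and $w$ be as in Theorem 1. Take $\nu_i(uv)=w_uw_v/e_i(w)$ on $E_i$. All its atoms are positive since all $w_v>0$, so Sections 5 to 7 apply. The numbers $\alpha_i$, and then $\mu_i$ and $\theta_i=s\mu_i$, are determined by these $\nu_i$ alone. They satisfy $\theta_i>0$, $\sum_i\theta_i=1$ and $\theta_i/\theta_j\le\frac32$. Since Lemma 4 holds for every choice of positive weights, it may be applied with these $\theta_i$. By (3) and (14),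
$$\prod_c\bigl(2e_c(w)\bigr)^{\theta_c}\le\prod_c\bigl(2e_c(\rho)\bigr)^{\theta_c}\le\mathcal T<\frac1{2k-1}.$$
This proves Theorem 1. By Corollary 2 the conjecture is true, for $k\ge2$ even with "$\ge$" in place of "$>$" (on a nonempty vertex set), and by Proposition 3 the constant $\frac1{4k-2}$ cannot be lowered. $\blacksquare$
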